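\title{Sharp exponents in lower bounds for the truncated Hilbert transform}

\begin{abstract}
Let $I$ and $J$ be compact intervals, neither contained in the other, and let $H$ be the Hilbert transform. For $f$ supported on $I$, the norm $\|Hf\|_{L^2(J)}$ is known to be at least $c_1\exp(-c_2\|f'\|_{L^2}/\|f\|_{L^2})\|f\|_{L^2}$. We disprove the conjecture that $\|f'\|_{L^2}$ may be replaced by $\|f'\|_{L^1}$: the ratio $\|f'\|_{L^1}/\|f\|_{L^2}$ has to be squared, and the power $2$ is optimal. More generally, for all $p,q\in[1,\infty]$ we determine the least power of $\|f'\|_{L^p}/\|f\|_{L^q}$ for which such a bound holds. The counterexamples are concentrated wave packets with many vanishing moments; the lower bound combines duality with polynomial approximation in the variable $1/(y-x_0)$.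
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
The Hilbert transform
\[
(Hf)(x)=\frac1\pi\,\mathrm{p.v.}\int_{\mathbb R}\frac{f(y)}{x-y}\,dy
\]
is the Fourier multiplier $-i\operatorname{sgn}(\xi)$, and hence an isometry of $L^2(\mathbb R)$. Let $I=[a,b]$ and $J$ be bounded intervals of positive length, neither of which contains the other. Endpoints affect none of the quantities below, so we take both intervals closed and understand the hypothesis for the closed intervals. Then $I\setminus J$ and $J\setminus I$ are nonempty and relatively open in $I$ and $J$, so each contains an open interval. A real function $f\in L^2(I)$ is extended by zero to $\mathbb R$, and we ask how small $Hf$ can be on $J$.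

No bound $\|Hf\|_{L^2(J)}\ge c\|f\|_{L^2(I)}$ holds. If $\chi\ne0$ is a smooth function supported in the interior of $I\setminus J$ and $f_n(y)=\chi(y)\sin ny$, then one integration by parts gives $|Hf_n|\le C/n$ on $J$, while $\|f_n\|_{L^2}^2\to\frac12\|\chi\|_{L^2}^2$. A lower bound must therefore degrade as $f$ oscillates, and the question is how oscillation should be measured. It is known that there are $c_1,c_2>0$, depending only on $I$ and $J$, such that
\begin{equation}\label{eq:known}
\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f'\|_{L^2(I)}}{\|f\|_{L^2(I)}}\Big)\|f\|_{L^2(I)}\qquad(0\ne f\in H^1(I)),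
\end{equation}
and that this inequality is sharp. The conjecture we study, posed by Alaifari, Pierce and Steinerberger \cite{APS}, is that the total variation suffices: for some $c_1,c_2>0$ depending only on $I$ and $J$,
\begin{equation}\label{eq:conj}
\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f'\|_{L^1(I)}}{\|f\|_{L^2(I)}}\Big)\|f\|_{L^2(I)}\qquad(0\ne f\in H^1(I)).
\end{equation}
Since $\|f'\|_{L^1}\le|I|^{1/2}\|f'\|_{L^2}$, this would strengthen \eqref{eq:known}.

\subsection{Results}
\begin{theorem}\label{thm:A}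
Let $I,J$ be as above. There are a constant $C$ and nonzero Lipschitz functions $f_\ell$ on $I$, $\ell=1,2,\dots$, vanishing at the endpoints of $I$, with
\[
\frac{\|f_\ell'\|_{L^1(I)}}{\|f_\ell\|_{L^2(I)}}\le C\sqrt\ell,\qquad \|Hf_\ell\|_{L^2(J)}\le C\,16^{-\ell}\,\|f_\ell\|_{L^2(I)} .
\]
Consequently \eqref{eq:conj} is false for every admissible pair $I,J$.
\end{theorem}

Indeed $f_\ell\in H^1(I)$, and \eqref{eq:conj} would give $c_1e^{-c_2C\sqrt\ell}\le C\,16^{-\ell}$ for all $\ell$, which fails for large $\ell$. To find the correct statement we let both exponents vary. For $p,q\in[1,\infty]$ and $K\ge0$ put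
\[
\beta=1-\Big(\frac1p-\frac1q\Big)_+\in[0,1],
\]
\[
m_{p,q}(K)=\inf\big\{\|Hf\|_{L^2(J)}:\ f\in W^{1,p}(I),\ \|f\|_{L^q(I)}=1,\ \|f'\|_{L^p(I)}\le K\big\}.
\]
Thus $m_{p,q}(K)$ is the least visible output among normalized inputs with oscillation budget $K$. It is nonincreasing in $K$, and finite because constants are admissible. Note that $\beta=0$ only for $(p,q)=(1,\infty)$.

\begin{theorem}\label{thm:B}
Let $I,J$ be as above and $p,q\in[1,\infty]$.
\begin{enumerate}
\item[(1)] If $(p,q)\ne(1,\infty)$, there are $c,C>0$ depending only on $I,J,p,q$ such that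
\[
c\,e^{-CK^{1/\beta}}\le m_{p,q}(K)\le C\,e^{-cK^{1/\beta}}\qquad(K\ge0).
\]
In particular, for $\theta>0$ the inequality
\begin{equation}\label{eq:theta}
\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\Big(\frac{\|f'\|_{L^p(I)}}{\|f\|_{L^q(I)}}\Big)^{\theta}\Big)\|f\|_{L^q(I)}\qquad(0\ne f\in W^{1,p}(I))
\end{equation}
holds for some $c_1,c_2>0$ if and only if $\theta\ge1/\beta$. The condition $\theta\ge1/\beta$ is already necessary if \eqref{eq:theta} is required only for Lipschitz $f$.
\item[(2)] If $(p,q)=(1,\infty)$, then $m_{1,\infty}(K)=0$ if and only if $K\ge1$.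
\end{enumerate}
\end{theorem}

For $q=2$ one has $1/\beta=2p/(3p-2)$ if $1\le p\le2$ and $1/\beta=1$ if $p\ge2$. The pair $(2,2)$ gives \eqref{eq:known}, which our proof does not use. The pair $(1,2)$ has $1/\beta=2$ and gives the sharp correction of the conjecture,
\[
\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f'\|_{L^1(I)}^2}{\|f\|_{L^2(I)}^2}\Big)\|f\|_{L^2(I)} .
\]
The pair $(1,1)$ has $1/\beta=1$, so an exponent linear in the total variation is correct, and sharp, when $f$ is measured in $L^1$:
\[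
\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-c_2\frac{\|f'\|_{L^1(I)}}{\|f\|_{L^1(I)}}\Big)\|f\|_{L^1(I)} .
\]

\subsection{Where the exponent comes from}
The following heuristic explains both the conjecture and its failure. Expanding the kernel $1/(x-y)$ in a geometric series shows that a function supported away from $J$ whose moments of order $0,\dots,n$ vanish has $Hf$ of size $2^{-n}$ on $J$ (Lemma~\ref{lem:moments}). A nonzero continuous function with this property changes sign at least $n+1$ times: otherwise a polynomial $P$ of degree at most $n$ with the same sign changes would give $\int fP\ne0$. If the $n$ oscillations have comparable height $h$, then $\|f'\|_{L^1}\approx nh$ and $\|f\|_{L^2}\le Ch$, and the decay $2^{-n}$ costs a ratio of order $n$. This is what \eqref{eq:conj} predicts.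

The oscillations need not have comparable heights. Consider a wave packet of height $1$, frequency $n$ and width $\sigma\in[1/n,1]$. Then $\|f'\|_{L^p}\approx n\sigma^{1/p}$ and $\|f\|_{L^q}\approx\sigma^{1/q}$, so the ratio is $K\approx n\sigma^{1/p-1/q}$. The cheapest width is $\sigma=1/n$ if $p\le q$ and $\sigma=1$ if $p>q$, and in both cases $K\approx n^\beta$. If such packets can be given about $n$ vanishing moments, the decay is $e^{-cn}=e^{-cK^{1/\beta}}$. Section~\ref{sec:upper} constructs them, with the required sign changes hidden in low tails. Section~\ref{sec:lower} shows that nothing does better, and Section~\ref{sec:endpoint} treats the pair $(1,\infty)$.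

\subsection{Conventions}
Functions on $I$ are real, $1/p+1/p'=1$ with $1/\infty=0$, and $\|\cdot\|_p$ is the norm of $L^p(I)$ unless a domain is indicated. The space $W^{1,p}(I)$ consists of the absolutely continuous functions on $I$ with $f'\in L^p(I)$, and $H^1=W^{1,2}$; the derivative is taken on $I$, so jumps of the zero extension at $a$ and $b$ are not counted. Such $f$ are bounded, so $Hf$ is defined. At a point $x$ outside the support of $f$, the integral defining $Hf(x)$ converges absolutely and no principal value is needed. The letters $c,C,C_0,\dots$ denote positive constants depending only on $I,J,p,q$; the values of $c$ and $C$ may change from line to line.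

\section{Coefficients of polynomials and a concentrated kernel}\label{sec:tools}

We use three classical facts about a polynomial $P$ of degree at most $n$.
\begin{itemize}
\item \emph{Cauchy's estimate.} Every coefficient of $P$ has modulus at most $\max_{|z|=1}|P(z)|$.
\item \emph{Bernstein--Walsh inequality.} For $z\in\mathbb C$, $|P(z)|\le|z+\sqrt{z^2-1}|^n\max_{[-1,1]}|P|$, with the branch of modulus at least $1$. We use only that $|z+\sqrt{z^2-1}|\le|z|+\sqrt{|z|^2+1}\le2|z|+1$.
\item \emph{From $L^2$ to $L^\infty$.} $\max_{[-1,1]}|P|\le\frac{n+1}{\sqrt2}\|P\|_{L^2(-1,1)}$. This follows from the Cauchy--Schwarz inequality in the Legendre expansion of $P$: the $j$-th orthonormal Legendre polynomial is bounded by $\sqrt{(2j+1)/2}$ on $[-1,1]$, and $\sum_{j=0}^n(2j+1)/2=(n+1)^2/2$.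
\end{itemize}

\begin{lemma}\label{lem:coef}
\begin{enumerate}
\item[(a)] If $\deg P\le n$, every coefficient of $P$ has modulus at most $5^n\|P\|_{L^2(-1,1)}$.
\item[(b)] Let $W=[w_-,w_+]\subset[-1,1]$ have length $\lambda>0$. If $\deg Q\le N$ and $|Q|\le1$ on $W$, every coefficient of $Q$ has modulus at most $B^N$, where $B=1+8/\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The three facts bound each coefficient by $(1+\sqrt2)^n\frac{n+1}{\sqrt2}\|P\|_{L^2(-1,1)}$, and $n+1\le2^n$, $2(1+\sqrt2)<5$.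

(b) The affine variable $t=(2w-w_--w_+)/\lambda$ maps $W$ onto $[-1,1]$ and satisfies $|t|\le4/\lambda$ for $|w|=1$. Hence $|Q(w)|\le(2|t|+1)^N\le B^N$ for $|w|=1$, and Cauchy's estimate applies.
\end{proof}

Both halves of the proof need a trigonometric polynomial of degree about $\ell$ that concentrates on the scale $1/\ell$. We build it from
\[
D_\ell(\varphi)=\frac{\sin\ell\varphi}{\ell\sin\varphi}=\frac1\ell\sum_{j=0}^{\ell-1}e^{i(\ell-1-2j)\varphi},\qquad \ell\ge1 .
\]

\begin{lemma}\label{lem:D}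
\begin{enumerate}
\item[(a)] $D_\ell^4$ is an even, $\pi$-periodic trigonometric polynomial of degree $4\ell-4$.
\item[(b)] $|D_\ell|\le1$ and $|D_\ell'|\le\ell$ everywhere, and $D_\ell(0)=1$.
\item[(c)] $|D_\ell(\varphi)|\le\frac{\pi}{2\ell|\varphi|}$ for $0<|\varphi|\le\frac\pi2$, and $D_\ell(\varphi)\ge\frac2\pi$ for $|\varphi|\le\frac\pi{2\ell}$.
\item[(d)] $\int_{-\pi/2}^{\pi/2}|D_\ell|^3\,d\varphi\le\frac{3\pi}{2\ell}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The sum has frequencies of modulus at most $\ell-1$ and coefficients of total mass $1$, which gives (b) and the degree in (a); moreover $D_\ell$ is even and $D_\ell(\varphi+\pi)=\pm D_\ell(\varphi)$. Part (c) follows from $\frac2\pi t\le\sin t\le t$ on $[0,\frac\pi2]$, applied to the denominator for the upper bound and to both numerator and denominator for the lower bound. For (d), with $\varphi_0=\pi/(2\ell)$ the integral is at most $2\big(\varphi_0+\int_{\varphi_0}^\infty(\varphi_0/\varphi)^3d\varphi\big)=3\varphi_0$.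
\end{proof}

\section{Wave packets with vanishing moments}\label{sec:upper}

This section uses only that $I\setminus J$ contains an open interval. Fix $y_0$ in the interior of $I\setminus J$ and $R>0$ with $[y_0-R,y_0+R]\subset I$ and $\operatorname{dist}(y_0,J)\ge2R$.

\begin{lemma}\label{lem:moments}
Let $f\in L^2(I)$ vanish outside $[y_0-R,y_0+R]$ and let $\int f(y)(y-y_0)^k\,dy=0$ for $0\le k\le n$. Then $\|Hf\|_{L^2(J)}\le C\,2^{-n}\|f\|_q$.
\end{lemma}

\begin{proof}
For $x\in J$ and $|y-y_0|\le R$ we have $|x-y_0|\ge2R$, so the series $\frac1{x-y}=\sum_{k\ge0}\frac{(y-y_0)^k}{(x-y_0)^{k+1}}$ converges uniformly in $y$. The terms with $k\le n$ integrate to zero against $f$, so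
\[
|Hf(x)|\le\frac1\pi\sum_{k\ge n+1}\frac{R^k}{(2R)^{k+1}}\|f\|_1=\frac{2^{-n}}{2\pi R}\|f\|_1 .
\]
Finally $\|f\|_1\le|I|^{1/q'}\|f\|_q$ and $J$ is bounded.
\end{proof}

Compressing a fixed profile is not enough. If $\psi$ is supported in $[-1,1]$, its first nonvanishing moment has order $k$, and $f(y)=\psi((y-y_0)/\sigma)$, then the same expansion gives $\|Hf\|_{L^2(J)}/\|f\|_2\approx\sigma^{k+1/2}$ while $K=\|f'\|_1/\|f\|_2\approx\sigma^{-1/2}$ as $\sigma\to0$. The decay is only the power $K^{-2k-1}$. We need the number of vanishing moments and the concentration to grow together, and for this we pass to an angular variable in which ``vanishing moments'' means ``high frequencies''.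

\subsection{Moments in the angular variable}
Write $x=\sin\varphi$ with $|\varphi|\le\pi/2$. The smallest instructive example is
\[
g(x)=\sin4\varphi=4x(1-2x^2)\sqrt{1-x^2}.
\]
Its moments of order $0$ and $2$ vanish because $g$ is odd, and the moment of order $1$ is
\[
4\int_{-1}^1(x^2-2x^4)\sqrt{1-x^2}\,dx=4\Big(\frac\pi8-2\cdot\frac\pi{16}\Big)=0 .
\]
The reason is that $x^k\,dx=\sin^k\varphi\cos\varphi\,d\varphi$ contains only frequencies up to $k+1\le3$, below the frequency $4$. The integral runs over half a period only, so orthogonality needs a symmetry that doubles the range.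

\begin{lemma}\label{lem:freq}
Let $G$ be a trigonometric polynomial with $G(\pi-\varphi)=-G(\varphi)$, all of whose frequencies have modulus at least $n+2$. Define $g$ on $[-1,1]$ by $g(\sin\varphi)=G(\varphi)$, $|\varphi|\le\pi/2$. Then $\int_{-1}^1g(x)x^k\,dx=0$ for $0\le k\le n$.
\end{lemma}

\begin{proof}
The moment equals $\int_{-\pi/2}^{\pi/2}G(\varphi)\sin^k\varphi\cos\varphi\,d\varphi$. Under $\varphi\mapsto\pi-\varphi$, which maps $[-\frac\pi2,\frac\pi2]$ onto $[\frac\pi2,\frac{3\pi}2]$, both $G$ and $\cos\varphi$ change sign and $\sin\varphi$ is unchanged. So the integrand is invariant, and the moment is half the integral over a full period. That integral vanishes since $\sin^k\varphi\cos\varphi$ has degree at most $k+1\le n+1$.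
\end{proof}

The lemma applies to every $\sin2j\varphi$, and it survives multiplication by an envelope: if the envelope is invariant under $\varphi\mapsto\pi-\varphi$ and has degree $e$, the symmetry is kept and the lowest frequency drops by at most $e$. We use two envelopes. The derivative $g'(x)=G'(\varphi)/\cos\varphi$ of $\sin2j\varphi$ is unbounded at $x=\pm1$; the factor $\cos^2\varphi$ repairs this at the cost of two frequencies (the factor $\cos\varphi$ would destroy the symmetry). The factor $D_\ell^4$ confines the bulk of the function to $|x|\le C/\ell$ at the cost of $4\ell-4$ frequencies. A carrier of frequency $8\ell$ pays for both and keeps half of its vanishing moments. Accordingly, for $\ell\ge1$ define $u_\ell$ and $v_\ell$ on $[-1,1]$ by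
\[
u_\ell(\sin\varphi)=\cos^2\varphi\,\sin8\ell\varphi,\qquad v_\ell(\sin\varphi)=\cos^2\varphi\,D_\ell(\varphi)^4\sin8\ell\varphi,\qquad|\varphi|\le\frac\pi2 .
\]
These are the packets of width $1$ and $1/\ell$.

\begin{lemma}\label{lem:packets}
The functions $u_\ell,v_\ell$ are Lipschitz, vanish at $\pm1$, and have vanishing moments of order $0,\dots,4\ell$. With norms taken on $[-1,1]$, for all $p,q\in[1,\infty]$,
\[
\|u_\ell'\|_{L^p}\le20\,\ell,\quad\|u_\ell\|_{L^q}\ge\frac{\pi}{8\sqrt8},\qquad
\|v_\ell'\|_{L^p}\le70\,\ell^{1-1/p},\quad\|v_\ell\|_{L^q}\ge\frac4{\pi^4}(6\ell)^{-1/q}.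
\]
\end{lemma}

\begin{proof}
Write $D=D_\ell$.

\emph{Moments.} The envelopes $\cos^2\varphi$ and $\cos^2\varphi\,D^4$ are even and $\pi$-periodic, hence invariant under $\varphi\mapsto\pi-\varphi$, and have degree at most $4\ell-2$. The carrier satisfies $\sin8\ell(\pi-\varphi)=-\sin8\ell\varphi$. All frequencies of the products have modulus at least $8\ell-(4\ell-2)=4\ell+2$, and Lemma~\ref{lem:freq} applies with $n=4\ell$.

\emph{Derivatives.} Differentiating in $\varphi$ and dividing by $\cos\varphi$,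
\[
v_\ell'(x)=-2\sin\varphi\,D^4\sin8\ell\varphi+4\cos\varphi\,D^3D'\sin8\ell\varphi+8\ell\cos\varphi\,D^4\cos8\ell\varphi ,
\]
so $|v_\ell'|\le(2+4\ell+8\ell)|D|^3\le14\ell|D|^3$ by Lemma~\ref{lem:D}(b). The fourth power was chosen so that the crude bound $|D'|\le\ell$ leaves the rapidly decaying factor $|D|^3$. For $p<\infty$ we use $dx=\cos\varphi\,d\varphi\le d\varphi$, $|D|^{3p}\le|D|^3$ and Lemma~\ref{lem:D}(d):
\[
\|v_\ell'\|_{L^p}\le14\ell\Big(\frac{3\pi}{2\ell}\Big)^{1/p}\le70\,\ell^{1-1/p};
\]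
for $p=\infty$ the bound is $14\ell$. Replacing $D$ by $1$ in the formula gives $|u_\ell'|\le2+8\ell\le10\ell$, so $\|u_\ell'\|_{L^p}\le2^{1/p}\cdot10\ell\le20\ell$. Both functions are continuous on $[-1,1]$ with bounded derivative in the interior, hence Lipschitz, and they vanish at $\varphi=\pm\frac\pi2$.

\emph{Size.} For $\varphi\in[\frac\pi{48\ell},\frac{5\pi}{48\ell}]$ we have $8\ell\varphi\in[\frac\pi6,\frac{5\pi}6]$, so $\sin8\ell\varphi\ge\frac12$; also $D\ge\frac2\pi$ by Lemma~\ref{lem:D}(c), and $\cos\varphi\ge\frac1{\sqrt2}$ because $\varphi<\frac\pi4$. Thus $v_\ell\ge\frac12\cdot\frac{16}{\pi^4}\cdot\frac12=\frac4{\pi^4}$ on an $x$-interval of length at least $\frac1{\sqrt2}\cdot\frac\pi{12\ell}\ge\frac1{6\ell}$, which gives the bound for $\|v_\ell\|_{L^q}$. By H\"older's inequality $\|u_\ell\|_{L^1}\le2\|u_\ell\|_{L^q}$, and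
\[
\|u_\ell\|_{L^1}=\int_{-\pi/2}^{\pi/2}\cos^3\varphi\,|\sin8\ell\varphi|\,d\varphi\ge\frac1{\sqrt8}\int_{-\pi/4}^{\pi/4}\sin^28\ell\varphi\,d\varphi=\frac1{\sqrt8}\cdot\frac\pi4 ,
\]
since $[-\frac\pi4,\frac\pi4]$ consists of whole periods of $\sin^28\ell\varphi$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A} and of the upper bound in Theorem~\ref{thm:B}(1)}
Given $p,q$, let $g_\ell=v_\ell$ if $p\le q$ and $g_\ell=u_\ell$ if $p>q$. Put $f_\ell(y)=g_\ell((y-y_0)/R)$ for $|y-y_0|\le R$ and $f_\ell=0$ elsewhere on $I$. Since $g_\ell(\pm1)=0$, the function $f_\ell$ is Lipschitz on $I$ and vanishes at $a$ and $b$. Rescaling multiplies $\|g_\ell'\|_{L^p}/\|g_\ell\|_{L^q}$ by the constant $R^{1/p-1-1/q}$. By Lemma~\ref{lem:packets} the ratio is at most $C\ell^{1-1/p+1/q}$ if $p\le q$ and $C\ell$ if $p>q$; the exponent is $\beta$ in both cases. Together with Lemma~\ref{lem:moments} for $n=4\ell$,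
\begin{equation}\label{eq:packet}
\|f_\ell'\|_p\le C_0\,\ell^\beta\|f_\ell\|_q,\qquad\|Hf_\ell\|_{L^2(J)}\le C\,16^{-\ell}\|f_\ell\|_q .
\end{equation}
The case $(p,q)=(1,2)$, $\beta=\frac12$, is Theorem~\ref{thm:A}.

Now let $\beta>0$. If $K\ge C_0$, let $\ell$ be the largest integer with $C_0\ell^\beta\le K$. Then $\ell>(K/C_0)^{1/\beta}-1$, and \eqref{eq:packet} gives $m_{p,q}(K)\le C\,16^{-\ell}\le16\,C\,e^{-cK^{1/\beta}}$ with $c=C_0^{-1/\beta}\log16$. If $K<C_0$, then $m_{p,q}(K)\le m_{p,q}(0)<\infty$ and $e^{-cK^{1/\beta}}\ge\frac1{16}$, so the bound holds after enlarging the constant.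

Finally, if \eqref{eq:theta} holds for Lipschitz functions, then \eqref{eq:packet} gives $c_1\exp(-c_2C_0^\theta\ell^{\beta\theta})\le C\,16^{-\ell}$ for all $\ell$, which forces $\beta\theta\ge1$. (Exponents $\theta\le0$ fail on the same functions: $f_\ell(a)=0$ gives $\|f_\ell\|_q\le C\|f_\ell'\|_p$, so the exponential factor would stay bounded below.) \qed

\section{The lower bound}\label{sec:lower}

This section uses only that $J\setminus I$ contains an open interval; there $Hf$ is analytic. Fix $x_0$ in the interior of $J\setminus I$, let $\delta=\operatorname{dist}(x_0,I)>0$, and choose $r>0$ with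
\[
J_0=[x_0-r,x_0+r]\subset J\setminus I,\qquad\eta:=\frac r\delta\le\frac1{16}.
\]

\subsection{What the Hilbert transform sees from $x_0$}
Put
\[
w(y)=\frac\delta{y-x_0},\qquad w'(y)=-\frac{w^2}\delta .
\]
The map $w$ is a diffeomorphism of $I$ onto an interval $W=[w_-,w_+]\subset[-1,1]\setminus\{0\}$ of length $\lambda>0$, and $|dy/dw|=\delta/w^2$ is bounded on $W$. For $|z-x_0|<\delta$,
\[
\frac1{z-y}=-\frac1{y-x_0}\cdot\frac1{1-\frac{z-x_0}{y-x_0}}=-\frac1\delta\sum_{k\ge0}w^{k+1}\Big(\frac{z-x_0}\delta\Big)^k ,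
\]
so for $f\in L^2(I)$ the function $F(z)=\int_I\frac{f(y)}{z-y}\,dy$, which equals $\pi Hf$ on $J_0$, has the expansion
\begin{equation}\label{eq:taylor}
F(z)=-\sum_{k\ge0}\mu_k\Big(\frac{z-x_0}\delta\Big)^k,\qquad\mu_k=\frac1\delta\int_If\,w^{k+1}\,dy,\qquad|\mu_k|\le\frac{\|f\|_1}\delta .
\end{equation}
The Taylor coefficients of $Hf$ at $x_0$ are the moments of $f$ in the variable $w$. The moment $\int_If\,dy$ of order zero is missing, but we shall test $f$ only against derivatives of polynomials in $w$, and these involve no such term: since $(w^k)'=-\frac k\delta w^{k+1}$,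
\begin{equation}\label{eq:deriv}
\int_If\,(w^k)'\,dy=-k\mu_k\qquad(k\ge0).
\end{equation}

The plan is as follows. By duality, $\|f\|_q=\sup\{|\int_Ifs|:\|s\|_{q'}\le1\}$ for every $q\in[1,\infty]$. Given $s$, let $S(y)=\int_a^ys$, let $Q$ be a polynomial, and suppose that $E=S-Q\circ w$ vanishes at $a$ and $b$. Both $f\in W^{1,p}(I)$ and $E$ are absolutely continuous, so we may integrate by parts, without boundary terms:
\begin{equation}\label{eq:split}
\int_Ifs\,dy=-\int_If'E\,dy+\int_If\,(Q\circ w)'\,dy .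
\end{equation}
The first term is controlled by $\|f'\|_p\|E\|_{p'}$, the second by the Taylor coefficients of $Hf$.

The case of degree one can be done by hand. The conditions at $a$ and $b$ force
\[
Q(w)=q_1\,(w-w(a)),\qquad q_1=\frac{S(b)}{w(b)-w(a)},
\]
and \eqref{eq:taylor} gives $\mu_1=-\pi\delta\,(Hf)'(x_0)$. So \eqref{eq:split} reads $\int_Ifs=-\int_If'E+\pi\delta q_1(Hf)'(x_0)$. Here $|S|\le\|s\|_1\le C$, $|q_1|\le C/\lambda$, and $Q\circ w$ takes values between $0$ and $S(b)$, so $|E|\le2C$. Hence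
\[
\|f\|_q\le C\|f'\|_p+C\,|(Hf)'(x_0)| .
\]
If $\|f'\|_p/\|f\|_q$ is below a fixed threshold, the first term is absorbed and $|(Hf)'(x_0)|\ge c\|f\|_q$. Two things remain. To raise the threshold, $E$ must be made small by raising the degree $N$ of $Q$; Lemma~\ref{lem:approx} achieves $\|E\|_{p'}\le CN^{-\beta}$. And derivatives of $Hf$ at $x_0$ must be bounded by $\|Hf\|_{L^2(J)}$; Lemma~\ref{lem:seen} does this at the price $e^{AN}$. Choosing $N\approx K^{1/\beta}$ then gives the theorem.

\subsection{Taylor coefficients from the norm on $J$}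
An $L^2$ norm on a real interval does not control derivatives at a point. It does control them for polynomials, with an exponential loss in the degree, and by \eqref{eq:taylor} the function $F$ is exponentially close to a polynomial on $J_0$.

\begin{lemma}\label{lem:seen}
There is $A\ge1$ such that for all $f\in L^2(I)$, all $N\ge1$ and all polynomials $Q$ of degree at most $N$ with $|Q|\le1$ on $W$,
\[
\Big|\int_If\,(Q\circ w)'\,dy\Big|\le e^{AN}\|Hf\|_{L^2(J)}+\delta^{-1}e^{-N}\|f\|_1 .
\]
\end{lemma}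

\begin{proof}
Let $\varepsilon=\|Hf\|_{L^2(J)}$ and $n\ge N$. With $z=x_0+r\zeta$, $\zeta\in[-1,1]$, \eqref{eq:taylor} becomes $F=-\sum_k\mu_k\eta^k\zeta^k$. Let $P(\zeta)$ be the partial sum over $k\le n$. The remainder is at most $\delta^{-1}\|f\|_1\eta^{n+1}/(1-\eta)\le2\delta^{-1}\eta^{n+1}\|f\|_1$, and the norm of $\zeta\mapsto F(x_0+r\zeta)$ in $L^2(-1,1)$ is $\pi r^{-1/2}\|Hf\|_{L^2(J_0)}$. Since $2\sqrt2<3$,
\[
\|P\|_{L^2(-1,1)}\le\pi r^{-1/2}\varepsilon+3\delta^{-1}\eta^{n+1}\|f\|_1 .
\]
Lemma~\ref{lem:coef}(a) bounds the coefficients $\mu_k\eta^k$ of $P$. Using $3\eta\le1$ and $5\eta\le\frac5{16}<e^{-1}$, we get for $k\le N$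
\[
|\mu_k|\le\eta^{-N}\big(5^n\pi r^{-1/2}\varepsilon+\delta^{-1}e^{-n}\|f\|_1\big).
\]
This is where $\eta\le\frac1{16}$ is needed: the tail $\eta^{n}$ has to beat the loss $5^n$. Write $Q=\sum_{k\le N}q_kw^k$; then $|q_k|\le B^N$ by Lemma~\ref{lem:coef}(b). By \eqref{eq:deriv} and $\sum_{k\le N}k\le N^2\le4^N$,
\[
\Big|\int_If\,(Q\circ w)'\,dy\Big|\le\sum_{k=1}^Nk|q_k||\mu_k|\le\Big(\frac{4B}\eta\Big)^N\big(5^n\pi r^{-1/2}\varepsilon+\delta^{-1}e^{-n}\|f\|_1\big).
\]
The factor $(4B/\eta)^N$ is large, so the truncation degree must be a large multiple of $N$. Take $n=LN$ with a fixed integer $L\ge1+\log(4B/\eta)$. Then $(4B/\eta)^Ne^{-LN}\le e^{-N}$, and $(4B/\eta)^N5^{LN}\pi r^{-1/2}\le e^{AN}$ for a suitable $A$.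
\end{proof}

\subsection{Approximating primitives}
We must approximate $S$, whose derivative lies in $L^{q'}$, in the norm of $L^{p'}$. The substitution $w=\text{const}+\frac\lambda2\cos\theta$ turns polynomials in $w$ into even trigonometric polynomials, so that approximation becomes convolution on the circle $\mathbb T=\mathbb R/2\pi\mathbb Z$. The change of exponent is then governed by Young's inequality: for $(\kappa*\phi)(\theta)=\int_{-\pi}^\pi\kappa(\sigma)\phi(\theta-\sigma)\,d\sigma$,
\[
\|\kappa*\phi\|_{L^{t}(\mathbb T)}\le\|\kappa\|_{L^\rho(\mathbb T)}\|\phi\|_{L^{u}(\mathbb T)}\qquad\text{if }\ 1+\frac1t=\frac1\rho+\frac1u,\quad t,u,\rho\in[1,\infty].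
\]

\begin{lemma}\label{lem:approx}
Let $p,q\in[1,\infty]$, $N\ge2$, $\|s\|_{q'}\le1$ and $S(y)=\int_a^ys$. There is a polynomial $Q$ of degree at most $N$ such that $E=S-Q\circ w$ satisfies
\[
E(a)=E(b)=0,\qquad\|E\|_{p'}\le CN^{-\beta},\qquad\max_W|Q|\le C .
\]
\end{lemma}

\begin{proof}
\emph{Transfer to the circle.} Let $w=\frac{w_-+w_+}2+\frac\lambda2\cos\theta$ and $y(\theta)=x_0+\delta/w$. On $[0,\pi]$ the map $y(\theta)$ is smooth and monotone onto $I$, with $|y'(\theta)|\le\frac\lambda2\max_W|dy/dw|=:C_*$. The function $\Phi(\theta)=S(y(\theta))$ is even, $2\pi$-periodic and absolutely continuous, with $\Phi'=s(y)\,y'$ almost everywhere. For $q'<\infty$,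
\[
\int_{\mathbb T}|\Phi'|^{q'}d\theta\le2C_*^{q'-1}\int_0^\pi|s(y(\theta))|^{q'}|y'(\theta)|\,d\theta=2C_*^{q'-1}\|s\|_{q'}^{q'} ,
\]
and for $q'=\infty$, $|\Phi'|\le C_*$. So $\|\Phi'\|_{L^{q'}(\mathbb T)}\le C$. Also $\|\Phi\|_{L^\infty}\le\|s\|_1\le|I|^{1/q}$.

\emph{The kernel.} Let $m\ge2$ be the largest even integer with $2m-2\le N$. Then $2m+2>N$, so $4m\ge2m+4>N$. Let $M(\theta)=D_m(\theta/2)^4$. By Lemma~\ref{lem:D}, $M$ is an even trigonometric polynomial in $\theta$ of degree $2m-2$ with $0\le M\le1$, $M(0)=1$, and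
\[
M(\theta)\le\Big(\frac\pi{m\theta}\Big)^4\ \ (0<|\theta|\le\pi),\qquad\frac1m\le\frac{2\pi}m\Big(\frac2\pi\Big)^4\le\int_{\mathbb T}M\le\frac{3\pi}m .
\]
Because $m$ is even, $M(\pi)=(\sin(m\pi/2)/m)^4=0$. Let $k=M/\int_{\mathbb T}M$, an even nonnegative kernel of integral $1$ with $k(\theta)\le\pi^4m^{-3}\theta^{-4}$.

\emph{The error as a convolution with $\Phi'$.} Let $e=\Phi-k*\Phi$. Inserting $\Phi(\theta)-\Phi(\theta-\tau)=\int_0^\tau\Phi'(\theta-\sigma)\,d\sigma$ into $e(\theta)=\int_{-\pi}^\pi k(\tau)\big(\Phi(\theta)-\Phi(\theta-\tau)\big)d\tau$ and exchanging the order of integration separately for $\tau>0$ and $\tau<0$, we obtain $e=\kappa*\Phi'$ with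
\[
\kappa(\sigma)=\int_\sigma^\pi k\quad(0<\sigma<\pi),\qquad\kappa(\sigma)=-\int_{-\pi}^\sigma k\quad(-\pi<\sigma<0).
\]
Thus $|\kappa(\sigma)|\le\min\big(1,C(m|\sigma|)^{-3}\big)$. Integrating over $|\sigma|\le1/m$ and $|\sigma|>1/m$ gives $\|\kappa\|_{L^1}\le C/m$, and so
\[
\|\kappa\|_{L^\rho(\mathbb T)}\le\|\kappa\|_{L^\infty}^{1-1/\rho}\|\kappa\|_{L^1}^{1/\rho}\le Cm^{-1/\rho}\qquad(1\le\rho\le\infty).
\]
If $p\le q$, apply Young's inequality with $t=p'$, $u=q'$ and $\frac1\rho=1+\frac1{p'}-\frac1{q'}=1-\frac1p+\frac1q=\beta$. If $p>q$, then $p'<q'$, and H\"older's inequality followed by Young's with $\rho=1$ gives $\|e\|_{L^{p'}}\le C\|e\|_{L^{q'}}\le Cm^{-1}$, where now $\beta=1$. In both cases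
\[
\|e\|_{L^{p'}(\mathbb T)}\le Cm^{-\beta}.
\]
Young's inequality with $t=\infty$, $\rho=q$ also gives $|e(\theta)|\le Cm^{-1/q}$ for every $\theta$, as $e$ is continuous.

\emph{Correction at the endpoints.} The error $e$ need not vanish at $0$ and $\pi$. Its values there are only known to be $O(m^{-1/q})$, which is weaker than $m^{-\beta}$ as soon as $p>1$ and $q>1$, so neither leaving boundary terms in \eqref{eq:split} nor subtracting an affine function of $\cos\theta$ will do. We subtract bumps that are concentrated at the endpoints: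
\[
\Lambda(\theta)=e(0)M(\theta)+e(\pi)M(\theta-\pi).
\]
Since $M$ is even and $2\pi$-periodic, so is $M(\cdot-\pi)$, and $M(0)=1$, $M(\pm\pi)=0$ give $\Lambda(0)=e(0)$, $\Lambda(\pi)=e(\pi)$. From $0\le M\le1$ and $\int M\le3\pi/m$ we get $\|M\|_{L^{p'}}\le Cm^{-1/p'}$, so
\[
\|\Lambda\|_{L^{p'}(\mathbb T)}\le Cm^{-1/q-1/p'}=Cm^{-1+(1/p-1/q)}\le Cm^{-\beta}.
\]

\emph{Return to $I$.} The function $k*\Phi+\Lambda$ is an even trigonometric polynomial of degree at most $2m-2\le N$. Since $\cos j\theta$ is a polynomial of degree $j$ in $\cos\theta$, it is a polynomial of degree at most $N$ in $\cos\theta$, hence a polynomial $Q$ of degree at most $N$ in $w$. Then $E(y(\theta))=e(\theta)-\Lambda(\theta)$ vanishes at $\theta=0,\pi$, that is, at the endpoints of $I$. Since $|dy|\le C_*\,d\theta$ and $m>N/4$, we have $\|E\|_{p'}\le C\|e-\Lambda\|_{L^{p'}(\mathbb T)}\le CN^{-\beta}$. Finally $|k*\Phi|\le\|\Phi\|_{L^\infty}$ and $|e|\le2\|\Phi\|_{L^\infty}$, so $|Q|\le5\|\Phi\|_{L^\infty}\le C$ on $W$.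
\end{proof}

\subsection{Proof of the lower bound in Theorem~\ref{thm:B}(1)}
Let $(p,q)\ne(1,\infty)$, $0\ne f\in W^{1,p}(I)$, $\varepsilon=\|Hf\|_{L^2(J)}$ and $K=\|f'\|_p/\|f\|_q$. Fix $N\ge2$. For each $s$ with $\|s\|_{q'}\le1$ take $Q$ and $E$ from Lemma~\ref{lem:approx}. In \eqref{eq:split}, bound the first term by H\"older's inequality and the second by Lemma~\ref{lem:seen}, applied to $Q$ divided by the bound for $\max_W|Q|$. Taking the supremum over $s$ and using $\|f\|_1\le|I|^{1/q'}\|f\|_q$, we obtain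
\begin{equation}\label{eq:master}
\|f\|_q\le C_1N^{-\beta}\|f'\|_p+C_2e^{AN}\varepsilon+C_2e^{-N}\|f\|_q\qquad(N\ge2).
\end{equation}
Fix an integer $N_0\ge2$ with $C_2e^{-N_0}\le\frac14$ and let $N=\max\big(N_0,\lceil(4C_1K)^{1/\beta}\rceil\big)$; this is the only place where $\beta>0$ is used. The first and third terms in \eqref{eq:master} are then at most $\frac14\|f\|_q$ each, so $\frac12\|f\|_q\le C_2e^{AN}\varepsilon$. As $N\le N_0+1+(4C_1K)^{1/\beta}$,
\[
\|Hf\|_{L^2(J)}\ge c_1\exp\big(-c_2K^{1/\beta}\big)\|f\|_q,\qquad c_1=\frac{e^{-A(N_0+1)}}{2C_2},\quad c_2=A(4C_1)^{1/\beta}.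
\]
This is \eqref{eq:theta} for $\theta=1/\beta$, and since the right side decreases in $K$ it is also the lower bound for $m_{p,q}$. For $\theta\ge1/\beta$ we have $K^{1/\beta}\le1+K^\theta$, so \eqref{eq:theta} holds with $c_1e^{-c_2}$ in place of $c_1$. Together with Section~\ref{sec:upper}, this proves Theorem~\ref{thm:B}(1). \qed

\section{The pair $(p,q)=(1,\infty)$}\label{sec:endpoint}

Here $\beta=0$: the first term in \eqref{eq:master} does not decay with $N$, and by \eqref{eq:packet} the wave packets have a bounded ratio $\|f'\|_1/\|f\|_\infty$. The reason is that neither norm sees the width of a bump. The exact threshold is found with a spike at an endpoint of $I$, which has to descend from height $1$ but need not climb to it.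

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
For $0<t<|I|$ let $f_t(y)=\max\big(0,1-(y-a)/t\big)$ on $I$. Then $f_t$ is Lipschitz, $\|f_t\|_\infty=1$ and $\|f_t'\|_1=1$. Since $H$ is an isometry of $L^2(\mathbb R)$, $\|Hf_t\|_{L^2(J)}\le\|f_t\|_2=\sqrt{t/3}\to0$ as $t\to0$. So $m_{1,\infty}(K)=0$ for $K\ge1$.

Let $K<1$, $\|f\|_\infty=1$ and $\|f'\|_1\le K$. The continuous function $|f|$ attains the value $1$, and any two values of $f$ differ by at most $K$, so $|f|\ge1-K$ on $I$. Hence
\[
\|f\|_1\ge(1-K)|I|,\qquad\frac{\|f'\|_1}{\|f\|_1}\le\frac K{(1-K)|I|},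
\]
and part (1) with $(p,q)=(1,1)$ gives
\[
\|Hf\|_{L^2(J)}\ge c_1\exp\Big(-\frac{c_2K}{(1-K)|I|}\Big)(1-K)|I|>0 .
\]
The bound depends only on $K,I,J$, so $m_{1,\infty}(K)>0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{APS} Rima Alaifari, Lillian B. Pierce, Stefan Steinerberger, \emph{Lower bounds for the truncated Hilbert transform}, arXiv:1311.6845 (2013).
\end{thebibliography}
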